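\title{Every finite dimensional Hopf algebra acts faithfully on a division algebra}

\begin{abstract}
We show that every finite dimensional Hopf algebra $H$ over a field acts faithfully, hence inner faithfully, on a division algebra, namely on the universal field of fractions $D$ of the free algebra $T(H)$ on the regular module. The main step is an extension theorem: an action of $H$ on a free ideal ring extends uniquely to its universal field of fractions. For $D$ as above, both degrees of $D$ over the invariants $D^H$ equal $\dim H$, the largest value that the right degree can take, and $D^H\subset D$ is a Hopf--Galois extension.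
\end{abstract}

\section{Introduction}

Let $\Bbbk$ be a field and write $\otimes$ for $\otimes_\Bbbk$. A \emph{division algebra} over $\Bbbk$ is a division ring $D$ with $\Bbbk\subset Z(D)$. Let $H$ be a Hopf algebra over $\Bbbk$, with coproduct $h\mapsto h_{(1)}\otimes h_{(2)}$ (summation is suppressed) and counit $\varepsilon_H$. An \emph{action} of $H$ on a $\Bbbk$-algebra $A$, or \emph{$H$-module algebra structure}, is a left $H$-module structure such that
\[
h\cdot(ab)=(h_{(1)}\cdot a)(h_{(2)}\cdot b),\qquad h\cdot 1=\varepsilon_H(h)1\qquad(h\in H,\ a,b\in A).
\]
An $H$-module is \emph{faithful} if no nonzero element of $H$ annihilates it, and \emph{inner faithful} if no nonzero Hopf ideal of $H$ annihilates it. An action is inner faithful exactly when it does not factor through a proper quotient Hopf algebra $H/I$, so inner faithfulness says that all of $H$ is needed to describe the symmetry. The following question comes from the paper of Cuadra and Etingof \cite{CE}, where $\Bbbk$ is algebraically closed of characteristic zero.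

\medskip
\noindent\textbf{Question.} \emph{Does every finite dimensional Hopf algebra, or at least every semisimple one, act inner faithfully on some division algebra?}
\medskip

Two examples, both built from a finite group $G$, show what is at stake.

For $H=\Bbbk G$ we have $g_{(1)}\otimes g_{(2)}=g\otimes g$, and an action is an action of $G$ by algebra automorphisms. A quotient Hopf algebra of $\Bbbk G$ is spanned by the images of the group elements, and distinct grouplike elements are linearly independent, so the quotient is $\Bbbk[G/N]$ for a normal subgroup $N$. Hence inner faithful means that $G\to\operatorname{Aut}(D)$ is injective, and the answer is yes: let $G$ permute the variables of the rational function field $\Bbbk(x_g: g\in G)$.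

For the dual Hopf algebra $H=(\Bbbk G)^*$ of functions on $G$, with basis of delta functions $p_g$, an action is a grading $D=\bigoplus_g D_g$ with $D_g=p_g\cdot D$ and $D_gD_{g'}\subset D_{gg'}$. If $D$ is a commutative field and $D_g,D_{g'}\neq0$, then $0\neq D_gD_{g'}\subset D_{gg'}\cap D_{g'g}$, so $gg'=g'g$. The degrees that occur thus generate an abelian subgroup $G'$, and the Hopf ideal of functions vanishing on $G'$ annihilates $D$. For nonabelian $G$ no commutative field will do.

The second example suggests replacing commuting variables by free ones. For any $H$-module $V$, the tensor algebra $T(V)$ is an $H$-module algebra through the iterated coproduct; it has no zero divisors, and $H$ acts faithfully on it when $V=H$. So the absence of zero divisors is no obstruction, and one would guess that the answer is yes, provided that inverses can be adjoined. Two difficulties appear. First, if $x,y\in V$ are linearly independent then $xT(V)\cap yT(V)=0$, so $x^{-1}y$ is not of the form $ab^{-1}$ and $T(V)$ has no classical ring of fractions. Second, elements of $H$ need not act by automorphisms. Applying $h$ to $aa^{-1}=1$ gives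
\[
(h_{(1)}\cdot a)(h_{(2)}\cdot a^{-1})=\varepsilon_H(h)1,
\]
and as $h$ runs over a basis $h_1,\dots,h_n$ of $H$ this is a system of $n$ linear equations, with coefficients in the algebra, for the $n$ unknowns $h_i\cdot a^{-1}$. To define the action on the inverse of one element, an $n\times n$ matrix must be invertible. Both difficulties point to the same object, the \emph{universal field of fractions} of a free ideal ring (\emph{fir}), which is obtained by inverting matrices rather than elements; for a free algebra it is called the free field. Its definition is recalled in Section~\ref{sec:background}, as are the other terms used in the statements below.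

From now on $\Bbbk$ is an arbitrary field, $H$ is a finite dimensional Hopf algebra over $\Bbbk$, $n=\dim H$, and $K=H^*$.

\begin{theorem}\label{thm:extension}
Let $A$ be an $H$-module algebra whose underlying ring is a fir (for example, a free algebra with any $H$-module algebra structure), and let $U$ be the universal field of fractions of $A$. Then $\Bbbk\subset Z(U)$, and the action of $H$ on $A$ extends uniquely to an $H$-module algebra structure on $U$.
\end{theorem}

\begin{theorem}\label{thm:answer}
Let $V$ be a finite dimensional $H$-module and let $U_V$ be the universal field of fractions of $T(V)$, with the action given by Theorem~\ref{thm:extension}. The action on $U_V$ is inner faithful if and only if $V$ is inner faithful, and it is faithful if $V$ is faithful. In particular, for $V=H$ the algebra $H$ acts faithfully, hence inner faithfully, on the division algebra $U_H$.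
\end{theorem}

This answers the question affirmatively for all finite dimensional Hopf algebras, semisimple or not, over any field. The action on $U_H$ is moreover as large as an action can be, in the sense in which Galois theory measures a group action by the degree over the fixed field. For a division subring $B\subset D$, let $[D:B]_{\rm right}$ and $[D:B]_{\rm left}$ be the dimensions of $D$ as a right and as a left $B$-vector space.

\begin{theorem}\label{thm:galois}
For any action of $H$ on a division algebra $D$ one has $[D:D^H]_{\rm right}\le\dim H$. For $D=U_H$ the bound is attained: $[D:D^H]_{\rm right}=[D:D^H]_{\rm left}=\dim H$, the algebra $D\#H$ is isomorphic to $M_n(D^H)$, and $D^H\subset D$ is a right $K$-Hopf--Galois extension.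
\end{theorem}

Section~\ref{sec:reduction} derives Theorems~\ref{thm:extension} and~\ref{thm:answer} from one statement about matrices over $A$, Proposition~\ref{prop:full}. Its proof rests on a closure operation for submodules of free modules over a fir (Section~\ref{sec:closure}); it is carried out for the group of order two in Section~\ref{sec:example} and in general in Section~\ref{sec:proof}. Section~\ref{sec:degree} proves Theorem~\ref{thm:galois}.

\section{Coactions, firs and full matrices}\label{sec:background}

\subsection*{Actions as coactions}
The dual space $K=H^*$ is a Hopf algebra: its product and coproduct are given by $\langle kl,h\rangle=\langle k,h_{(1)}\rangle\langle l,h_{(2)}\rangle$ and $\langle k_{(1)},g\rangle\langle k_{(2)},h\rangle=\langle k,gh\rangle$, its unit is $\varepsilon_H$, its counit is $k\mapsto\langle k,1\rangle$, and its antipode is the transpose of the antipode $S_H$ of $H$. The letters $\Delta,\varepsilon,S$ without subscript refer to $K$. The antipode is an algebra anti-homomorphism and satisfies $S(k_{(1)})k_{(2)}=\varepsilon(k)1=k_{(1)}S(k_{(2)})$.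

\begin{theorem}[Larson--Sweedler \cite{LS}]\label{thm:LS}
The antipode of a finite dimensional Hopf algebra is bijective. Moreover $H$ is a Frobenius algebra: there is $f\in H^*$ such that the bilinear form $(x,y)\mapsto f(xy)$ on $H$ is nondegenerate.
\end{theorem}

Let $h_1,\dots,h_n$ be a basis of $H$ with dual basis $h^1,\dots,h^n$ of $K$. An action of $H$ on $A$ is encoded by the \emph{coaction}
\[
\delta:A\to A\otimes K,\qquad \delta(a)=\sum_i (h_i\cdot a)\otimes h^i=:a_{(0)}\otimes a_{(1)},
\]
and is recovered by $h\cdot a=a_{(0)}\langle a_{(1)},h\rangle$. Pairing with elements of $H$ translates the axioms. The rules $(gh)\cdot a=g\cdot(h\cdot a)$ and $1\cdot a=a$ become $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$ and $(\mathrm{id}\otimes\varepsilon)\delta=\mathrm{id}$; we write $a_{(0)}\otimes a_{(1)}\otimes a_{(2)}$ for the common value in the first identity. The two module algebra rules say that $\delta$ is a unital algebra homomorphism, since $a_{(0)}b_{(0)}\langle a_{(1)}b_{(1)},h\rangle=(h_{(1)}\cdot a)(h_{(2)}\cdot b)$. So an $H$-module algebra is the same as a \emph{right $K$-comodule algebra}: an algebra with a coassociative,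 counital algebra homomorphism $\delta:A\to A\otimes K$. The gain is that the action is now a single ring homomorphism, to which universal properties apply. For $H=(\Bbbk G)^*$ we have $K=\Bbbk G$ and $\delta(a)=a\otimes g$ for $a$ of degree $g$.

The \emph{invariants} $A^H=\{b: h\cdot b=\varepsilon_H(h)b\text{ for all }h\}=\{b:\delta(b)=b\otimes1\}$ form a subalgebra. The \emph{smash product} $A\#H$ is $A\otimes H$ with product $(x\#h)(x'\#h')=x(h_{(1)}\cdot x')\#h_{(2)}h'$; it acts on $A$ by $(x\#h)\cdot y=x(h\cdot y)$. With $B=A^H$, the \emph{canonical map}
\[
\mathrm{can}:A\otimes_BA\to A\otimes K,\qquad x\otimes y\mapsto xy_{(0)}\otimes y_{(1)},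
\]
is well defined because $\delta(by)=(b\otimes1)\delta(y)$ for $b\in B$. The extension $B\subset A$ is \emph{right $K$-Hopf--Galois} if $\mathrm{can}$ is bijective.

\subsection*{Firs and their universal fields of fractions}
A \emph{fir} is a ring whose left ideals and right ideals are free, free modules having unique rank. Submodules of free modules over a fir are free, and free algebras over a field are firs \cite[Ch.~2]{Cohn}.

An $N\times N$ matrix $P$ over a ring is \emph{full} if it is not a product $P=QR$ with $Q$ of size $N\times m$, $R$ of size $m\times N$ and $m<N$. A $1\times1$ matrix is full if and only if it is nonzero (the product with $m=0$ is the zero matrix). A factorization $P=QR$ survives every ring homomorphism, and over a division ring it forces the rank of $P$ to be less than $N$. So a matrix that is not full never becomes invertible over a division ring. Over a fir this is the only obstruction.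

\begin{theorem}[{Cohn \cite[\S7.5, Thm.~7.5.13 and Cor.~7.5.14]{Cohn}}]\label{thm:cohn}
Let $A$ be a fir and let $U$ be the universal ring inverting all full matrices over $A$. Then $U$ is a division ring containing $A$. Thus every full matrix over $A$ is invertible over $U$, and every ring homomorphism $A\to R$ that sends full matrices to invertible matrices extends uniquely to $U$. Every element of $U$ is an entry of the inverse of a full matrix over $A$.
\end{theorem}

The ring $U$ is the \emph{universal field of fractions} of $A$. The last sentence of the theorem describes its elements; our proofs use only the universal property and this consequence: \emph{two ring homomorphisms $U\to R$ that agree on $A$ are equal}. Indeed, their common restriction to $A$ inverts full matrices, so its extension is unique. We refer to this by saying that $A\to U$ is an epimorphism.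

\section{Reduction to a statement on full matrices}\label{sec:reduction}

Let $A$ be a fir with a coaction $\delta:A\to A\otimes K$ and let $U$ be its universal field of fractions. The field $\Bbbk$ is central in $U$: for $0\neq c\in\Bbbk$, conjugation by $c$ is a ring homomorphism $U\to U$ that agrees with the identity on $A$, hence on $U$. So $U$ is a division algebra and $U\otimes K$ is a ring.

To extend $\delta$ we must show that for each full $M\in M_s(A)$ the matrix $\delta(M)=(\delta(M_{ij}))$ is invertible over $U\otimes K$. For instance, if $K=\Bbbk\{1,g\}$ is the group algebra of the group of order two and $A=\Bbbk[x]$ with $x$ of degree $g$, then $\delta(1+x)=1\otimes1+x\otimes g$ has the inverse $((1-x^2)^{-1}\otimes1)(1\otimes 1-x\otimes g)$. Theorem~\ref{thm:cohn} only detects invertibility of matrices over $A$, so we represent $K$ by scalar matrices.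

Fix a basis $\kappa_1,\dots,\kappa_n$ of $K$ and write $k\kappa_p=\sum_qL(k)_{pq}\kappa_q$. Then
\[
kl\kappa_p=\sum_q L(l)_{pq}\,k\kappa_q=\sum_{q,r}L(l)_{pq}L(k)_{qr}\kappa_r,
\]
that is, $L(kl)=L(l)L(k)$. The antipode reverses products once more, so $\lambda=L\circ S:K\to M_n(\Bbbk)$ is a unital algebra homomorphism. It is injective: $S$ is injective, and $L(k)=0$ gives $k=k\cdot1=0$. Tensoring with $U$ and passing to matrices, we obtain an injective ring homomorphism
\[
\Lambda:M_s(U\otimes K)\to M_s(U\otimes M_n(\Bbbk))=M_{sn}(U),
\]
where rows and columns on the right are indexed by pairs $(i,p)$, and $\Lambda$ replaces an entry $u\otimes k$ by the block $u\lambda(k)$. It maps $M_s(A\otimes K)$ into $M_{sn}(A)$.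

\begin{proposition}\label{prop:full}
If $M\in M_s(A)$ is full, then $\Lambda(\delta(M))\in M_{sn}(A)$ is full.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:extension} from Proposition~\ref{prop:full}]
Let $M\in M_s(A)$ be full. By Proposition~\ref{prop:full} and Theorem~\ref{thm:cohn}, $\Lambda(\delta(M))$ is invertible in $M_{sn}(U)$; we must see that the inverse comes from $R=M_s(U\otimes K)$. The ring $R$ is a left $U$-vector space of finite dimension $s^2n$, and right multiplication by $\delta(M)$ is a left $U$-linear map $R\to R$. It is injective, for $W\delta(M)=0$ gives $\Lambda(W)\Lambda(\delta(M))=0$, so $\Lambda(W)=0$ and $W=0$. Hence it is surjective, and $M'\delta(M)=1$ for some $M'\in R$. Then $\Lambda(M')$ is a left inverse of an invertible matrix, so it is the two-sided inverse, and $\delta(M)M'=1$ because $\Lambda$ is injective.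

By Theorem~\ref{thm:cohn}, the homomorphism $A\to A\otimes K\subset U\otimes K$ extends to a ring homomorphism $\delta_U:U\to U\otimes K$. It is $\Bbbk$-linear, since it is multiplicative and sends $c\in\Bbbk$ to $c\otimes1$. The ring homomorphisms $(\delta_U\otimes\mathrm{id})\delta_U$ and $(\mathrm{id}\otimes\Delta)\delta_U$ from $U$ to $U\otimes K\otimes K$ agree on $A$, and so do $(\mathrm{id}\otimes\varepsilon)\delta_U$ and $\mathrm{id}_U$. As $A\to U$ is an epimorphism, they agree on $U$. Thus $\delta_U$ is a coaction, and $U$ is an $H$-module algebra extending $A$. Any other extension of the action corresponds to a ring homomorphism $U\to U\otimes K$ that equals $\delta$ on $A$, so it coincides with $\delta_U$.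
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
The algebra $T(V)$ is free, hence a fir, and $h$ acts on $V^{\otimes m}$ through $h_{(1)}\otimes\cdots\otimes h_{(m)}$ and on $\Bbbk$ through $\varepsilon_H$. By Theorem~\ref{thm:extension}, $V\subset T(V)\subset U_V$ are inclusions of $H$-modules. Whatever annihilates $U_V$ annihilates $V$, so $U_V$ is faithful, respectively inner faithful, if $V$ is.

Conversely, let $I\neq0$ be a Hopf ideal that annihilates $V$. It annihilates $V^{\otimes m}$ for $m\ge1$, because the iterated coproduct maps $I$ into $\sum H\otimes\cdots\otimes I\otimes\cdots\otimes H$, and it annihilates $\Bbbk$, because $\varepsilon_H(I)=0$. So $T(V)$ is a module algebra over the finite dimensional Hopf algebra $H/I$. By Theorem~\ref{thm:extension} for $H/I$, this action extends to $U_V$. Pulled back along $H\to H/I$, the extension is an action of $H$ on $U_V$ that restricts to the given one on $T(V)$; by the uniqueness in Theorem~\ref{thm:extension} for $H$, it is the action of $H$ on $U_V$. Hence $I$ annihilates $U_V$.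

The regular module $V=H$ is faithful, since $h\cdot1_H=h$.
\end{proof}

\begin{remark}\label{rem:easy}
Suppose that $K/J\cong\Bbbk\times\cdots\times\Bbbk$, where $J$ is the radical of $K$; this holds for $H=\Bbbk G$. Then $\delta(M)$ is invertible for a direct reason. Each algebra homomorphism $\chi:K\to\Bbbk$ is evaluation at a grouplike element $g\in H$, which has the grouplike inverse $S_H(g)$. So $(\mathrm{id}\otimes\chi)\delta$ is the automorphism $a\mapsto g\cdot a$ of $A$, and it preserves full matrices. Therefore $\delta(M)$ is invertible modulo the nilpotent ideal $M_s(U\otimes J)$, hence invertible. The argument breaks down when $K$ has a matrix factor, as $K=\Bbbk S_3\cong \Bbbk\times\Bbbk\times M_2(\Bbbk)$ does in characteristic zero: in place of an automorphism one gets a homomorphism $A\to M_2(A)$, and no inverse map is available to carry a factorization back to $A$.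
\end{remark}

\section{The closure of a submodule over a fir}\label{sec:closure}

In this section $A$ is any fir, modules are left modules, $A^N$ consists of rows, and $\operatorname{rk}$ is the rank of a finitely generated (f.g.) free module. All modules below are submodules of free modules, hence free. A surjection onto a free module splits, so the kernel of a surjection between f.g.\ free modules is f.g.\ and free, and rank is additive in short exact sequences. In particular a free module generated by $m$ elements has rank at most $m$.

Fullness is not linear independence of the rows. In the free algebra on $x,y$, the matrix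
\[
\begin{pmatrix}xx&xy\\ yx&yy\end{pmatrix}=\begin{pmatrix}x\\ y\end{pmatrix}\begin{pmatrix}x&y\end{pmatrix}
\]
is not full, yet its rows are left linearly independent, because $cx+dy=0$ forces $c=d=0$. A submodule of rank two sits here inside the module $A(x,y)$ of rank one. What matters is the least rank of a module \emph{containing} the rows. For a f.g.\ free module $X$ and a submodule $Y\subset X$, let $\mathcal F(X,Y)$ be the set of f.g.\ submodules $F$ with $Y\subset F\subset X$, and let $r(X,Y)$ be the least rank of its members. Since $X\in\mathcal F(X,Y)$, we have $r(X,Y)\le\operatorname{rk}X$.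

\begin{lemma}\label{lem:criterion}
An $N\times N$ matrix $P$ over $A$ is full if and only if $r(A^N,A^NP)=N$.
\end{lemma}

\begin{proof}
If $P=QR$ with $R$ of size $m\times N$ and $m<N$, then $F=A^mR$ contains $A^NP$ and has rank at most $m$. Conversely, if $F\supset A^NP$ has rank $m<N$, let the rows of $R$ be a basis of $F$; the rows of $P$ lie in $F$, so $P=QR$ with $Q$ of size $N\times m$.
\end{proof}

The matrix in Proposition~\ref{prop:full} has symmetries coming from $K$, and we want a member of $\mathcal F(X,Y)$ of least rank to inherit them. Such members are not unique: for $X=A$ free on $x,y$ and $Y=Axy$, the modules $Axy\subset Ay\subset A$ all have rank one. A canonical choice is the largest one. Its existence needs a chain condition, which is not automatic because free algebras in two or more variables are not noetherian.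

\begin{lemma}\label{lem:acc}
An ascending chain $F_1\subset F_2\subset\cdots$ of f.g.\ submodules of rank at most $N$ in a free module is stationary.
\end{lemma}

\begin{proof}
The union $G$ is free; let $E$ be a basis. Suppose that $|E|>N$, choose $E_0\subset E$ with $|E_0|=N+1$, and choose $i$ with $E_0\subset F_i$. From $AE_0\subset F_i\subset AE_0\oplus A(E\setminus E_0)$ we get $F_i=AE_0\oplus(F_i\cap A(E\setminus E_0))$, so $\operatorname{rk}F_i\ge N+1$, a contradiction. Hence $E$ is finite, some $F_i$ contains $E$, and the chain stops there.
\end{proof}

\begin{lemma}\label{lem:closure}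
Among the members of $\mathcal F(X,Y)$ of rank $r(X,Y)$ there is a largest one.
\end{lemma}

\begin{proof}
Let $F,G$ have the least rank $r$. In the exact sequence $0\to F\cap G\to F\oplus G\to F+G\to0$ the module $F+G$ is f.g.\ and free, so $F\cap G$ is f.g. Both $F\cap G$ and $F+G$ belong to $\mathcal F(X,Y)$, so both have rank at least $r$, and their ranks add up to $2r$. Hence $\operatorname{rk}(F+G)=r$: the members of least rank are closed under sums. By Lemma~\ref{lem:acc} one of them, $C$, is maximal under inclusion, and for any other one $F$ we have $C+F=C$.
\end{proof}

We call this largest member the \emph{closure} of $Y$ in $X$ and denote it by $\operatorname{cl}(X,Y)$. Being canonical, it is respected by isomorphisms. We need more: compatibility with direct powers and, through it, with endomorphisms that are not invertible.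

\begin{lemma}\label{lem:functorial}
\begin{enumerate}
\item[(a)] An isomorphism $X\to X'$ that maps $Y$ onto $Y'$ maps $\operatorname{cl}(X,Y)$ onto $\operatorname{cl}(X',Y')$, and $r(X,Y)=r(X',Y')$.
\item[(b)] $r(X^m,Y^m)=m\,r(X,Y)$ and $\operatorname{cl}(X^m,Y^m)=\operatorname{cl}(X,Y)^m$.
\item[(c)] If $\beta\in\operatorname{End}_A(X)$ and $\beta(Y)\subset Y$, then $\beta(\operatorname{cl}(X,Y))\subset\operatorname{cl}(X,Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The isomorphism induces a bijection $\mathcal F(X,Y)\to\mathcal F(X',Y')$ preserving rank and inclusion.

(b) Put $r=r(X,Y)$ and $C=\operatorname{cl}(X,Y)$, and use induction on $m$, the case $m=1$ being trivial. Let $G\in\mathcal F(X^m,Y^m)$, let $\mathrm{pr}_i$ be the projection to the $i$th factor, and let $X^{m-1}$ be the sum of the other factors. Then $\mathrm{pr}_i(G)\in\mathcal F(X,Y)$. The kernel $G\cap X^{m-1}$ of $G\to\mathrm{pr}_i(G)$ is f.g.\ and contains $Y^{m-1}$, so it lies in $\mathcal F(X^{m-1},Y^{m-1})$. Hence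
\[
\operatorname{rk}G=\operatorname{rk}\mathrm{pr}_i(G)+\operatorname{rk}(G\cap X^{m-1})\ge r+(m-1)r .
\]
The member $C^m$ has rank $mr$, which proves the first formula. If $\operatorname{rk}G=mr$, then $\operatorname{rk}\mathrm{pr}_i(G)=r$ for every $i$, so $\mathrm{pr}_i(G)\subset C$ for every $i$ and $G\subset C^m$.

(c) The automorphism $(x,y)\mapsto(x,y+\beta(x))$ of $X^2$ and its inverse $(x,y)\mapsto(x,y-\beta(x))$ map $Y^2$ into itself. By (a) and (b) the automorphism preserves $C^2$. For $c\in C$ it sends $(c,0)$ to $(c,\beta(c))$, so $\beta(c)\in C$.
\end{proof}

\section{The group of order two}\label{sec:example}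

Let $K=\Bbbk\{1,g\}$ with $g^2=1$ and $\operatorname{char}\Bbbk\neq2$. A coaction is a decomposition $a=a^++a^-$ into even and odd parts, with $\delta(a)=a^+\otimes1+a^-\otimes g$. In the basis $1,g$ the matrix $\lambda(g)$ interchanges the two basis vectors, so for $s=1$ Proposition~\ref{prop:full} states:
\[
a\neq0\quad\Longrightarrow\quad P=\begin{pmatrix}a^+&a^-\\ a^-&a^+\end{pmatrix}\ \text{is full.}
\]
Remark~\ref{rem:easy} already makes $\delta(a)$ invertible in this case, but the following argument is the one that generalizes.

Let $X=A^2$, $Y=A^2P$ and $C=\operatorname{cl}(X,Y)$; we show that $\operatorname{rk}C\ge2$. The pair $(X,Y)$ has two symmetries. The map $\tau(u,v)=(v,u)$ is $A$-linear and interchanges the rows of $P$, so $\tau(C)=C$. Let $\sigma(b)=b^+-b^-$, an automorphism of $A$, and put $\theta(u,v)=(\sigma(u),-\sigma(v))$. Then $\theta(b\xi)=\sigma(b)\theta(\xi)$, and $\theta$ fixes the first row of $P$ and negates the second, so $\theta(Y)=Y$. A semilinear bijection carries a basis of a submodule to a basis of the image, so it permutes $\mathcal F(X,Y)$ preserving rank and inclusion, and $\theta(C)=C$.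

The eigenspaces of $\theta$ are $X_+=\{(u,v):u\text{ even},\ v\text{ odd}\}$ and $X_-=\tau(X_+)$, and $C=C_+\oplus C_-$ with $C_\pm=C\cap X_\pm$ and $C_-=\tau(C_+)$. Let $\pi:X\to A$ be the $A$-linear map $(u,v)\mapsto u+v$, and $Z=\pi(C)$, a f.g.\ left ideal containing $a$. Since $\pi\tau=\pi$, we have $Z=\pi(C_+)$. The restriction of $\pi$ to $X_+$ is bijective with inverse $z\mapsto\tilde z=(z^+,z^-)$. Therefore
\[
C=\tilde Z\oplus\tau(\tilde Z),\qquad \tilde Z=\{\tilde z:z\in Z\}.
\]
The symmetries have forced $C$ to be built from a submodule $Z$ of $A$ itself. To compute its rank let $z_1,\dots,z_m$ be a basis of $Z$. For $b$ even, $b\tilde z=\widetilde{bz}$; for $b$ odd, $(bz)^+=bz^-$ and $(bz)^-=bz^+$, so $b\tilde z=\tau(\widetilde{bz})$. Hence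
\[
\sum_i\bigl(b_i\tilde z_i+c_i\tau(\tilde z_i)\bigr)=\tilde w+\tau(\tilde w'),\qquad w=\sum_i(b_i^++c_i^-)z_i,\quad w'=\sum_i(b_i^-+c_i^+)z_i .
\]
The map $(b,c)\mapsto(b^++c^-,\,b^-+c^+)$ is a bijection of $A^2$, so the elements $\tilde z_i,\tau(\tilde z_i)$ form a basis of $C$, and $\operatorname{rk}C=2m$. Finally $m\ge1$, because $0\ne a\in Z$. This is the only place where fullness of the original matrix $a$ enters.

For general $K$, the role of $\tau$ will be played by right multiplications in $K$ and that of $\pi$ by the counit. The difficulty is $\theta$, which depends on the automorphism $\sigma$. Note that $\theta$ is an $A$-linear isomorphism from $X$ to the module $X^\sigma$, which is $X$ with $b$ acting as $\sigma(b)$, and that $\sigma=(\mathrm{id}\otimes\chi)\delta$ for the sign character $\chi$ of $K$. Twisting a module by a character generalizes to twisting it by any $K$-module, and the regular module $K$, which in this example is the sum of the trivial and the sign character, contains all the information at once.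

\section{Twisted modules and the proof of Proposition~\ref{prop:full}}\label{sec:proof}

Let $A$ be a fir with coaction $\delta$. For an $A$-module $N$ and a finite dimensional left $K$-module $L$, the space $N\otimes L$ is a module over $A\otimes K$, hence over $A$ through $\delta$:
\[
a\cdot(x\otimes l)=a_{(0)}x\otimes a_{(1)}l .
\]
The symbol $N\otimes L$ always carries this \emph{twisted} structure. If $\phi:N\to N'$ is $A$-linear, so is $\phi\otimes\mathrm{id}_L$; in particular a submodule $N'\subset N$ gives a submodule $N'\otimes L\subset N\otimes L$. Let $L_0$ be the vector space $L$ with the trivial action $k\cdot l=\varepsilon(k)l$. On $N\otimes L_0$ the ring $A$ acts through the first factor only, so $N\otimes L_0\cong N^{\dim L}$.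

\begin{lemma}\label{lem:twist}
If $F$ is free with basis $e_1,\dots,e_m$ and $l_1,\dots,l_d$ is a basis of $L$, then $F\otimes L$ is free with basis $e_i\otimes l_p$. In particular $\operatorname{rk}(F\otimes L)=\operatorname{rk}F\cdot\dim L$.
\end{lemma}

\begin{proof}
It suffices to treat $F=A$, $e_1=1$. The map $A\otimes L_0\to A\otimes L$, $a\otimes l\mapsto a_{(0)}\otimes a_{(1)}l$, is $A$-linear, since it sends $ba\otimes l$ to $b_{(0)}a_{(0)}\otimes b_{(1)}a_{(1)}l$. The map $a\otimes l\mapsto a_{(0)}\otimes S(a_{(1)})l$ is inverse to it: the two composites send $a\otimes l$ to $a_{(0)}\otimes S(a_{(1)})a_{(2)}l$ and to $a_{(0)}\otimes a_{(1)}S(a_{(2)})l$, and both equal $a_{(0)}\varepsilon(a_{(1)})\otimes l=a\otimes l$. The isomorphism fixes the elements $1\otimes l_p$, which form a basis of $A\otimes L_0$.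
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:full}]
\emph{The matrix as a map of twisted modules.} Let $N=A^s$ with standard basis $e_1,\dots,e_s$, let $\rho:N\to N$ be right multiplication by $M$, and let $N'=A^sM$ be its image. With $K$ the left regular module, put
\[
X=N\otimes K,\qquad Y=N'\otimes K\subset X .
\]
By Lemma~\ref{lem:twist}, $X$ is free of rank $sn$ with basis $e_i\otimes\kappa_p$, and $Y$ is the image of the endomorphism $\rho\otimes\mathrm{id}$. For $a\in A$ and $\kappa\in K$ we have $a_{(0)}\cdot(e_j\otimes S(a_{(1)})\kappa)=a_{(0)}e_j\otimes a_{(1)}S(a_{(2)})\kappa=ae_j\otimes\kappa$. Therefore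
\[
(\rho\otimes\mathrm{id})(e_i\otimes\kappa_p)=\sum_jM_{ij}e_j\otimes\kappa_p=\sum_{j,q}\lambda\bigl((M_{ij})_{(1)}\bigr)_{pq}\,(M_{ij})_{(0)}\cdot(e_j\otimes\kappa_q),
\]
so the matrix of $\rho\otimes\mathrm{id}$ in this basis is $\Lambda(\delta(M))$. By Lemma~\ref{lem:criterion} we must show that $r=r(X,Y)$ is at least $sn$. Let $C=\operatorname{cl}(X,Y)$, of rank $r$. The plan is to prove that $C=Z\otimes K$ for a submodule $Z$ of $N$. (In Section~\ref{sec:example}, the row $(u,v)$ stands for $u\cdot(1\otimes1)+v\cdot(1\otimes g)$, so that $\tilde z=z\otimes1$ and $\tau(\tilde z)=z\otimes g$.)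

\emph{Step 1: $C$ is stable under right multiplication by $K$.} For $l\in K$ the map $x\otimes k\mapsto x\otimes kl$ is $A$-linear, since $A$ acts on the factor $K$ from the left, and it maps $Y$ into $Y$. It need not be invertible, but Lemma~\ref{lem:functorial}(c) applies.

\emph{Step 2: untwisting $X\otimes K$.} We twist once more and compute the closure of $Y\otimes K$ in $X\otimes K=N\otimes K\otimes K$, where $a\cdot(x\otimes k\otimes l)=a_{(0)}x\otimes a_{(1)}k\otimes a_{(2)}l$. The middle factor allows the twist on the last factor to be removed. Define
\[
\Phi:X\otimes K_0\to X\otimes K,\qquad x\otimes k\otimes l\mapsto x\otimes k_{(1)}\otimes k_{(2)}l .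
\]
It is $A$-linear: $a\cdot(x\otimes k\otimes l)=a_{(0)}x\otimes a_{(1)}k\otimes l$ in the source, and $\Phi$ sends this to $a_{(0)}x\otimes a_{(1)}k_{(1)}\otimes a_{(2)}k_{(2)}l$ because $\Delta$ is multiplicative. It is bijective with inverse $x\otimes k\otimes l\mapsto x\otimes k_{(1)}\otimes S(k_{(2)})l$, by the computation in Lemma~\ref{lem:twist} with $\Delta$ in place of $\delta$. Both $\Phi$ and $\Phi^{-1}$ leave the factor $N$ untouched, so $\Phi$ maps $Y\otimes K_0$ onto $Y\otimes K$, both being $N'\otimes K\otimes K$ as vector spaces. A basis of $K$ identifies the pair $(X\otimes K_0,Y\otimes K_0)$ with $(X^n,Y^n)$ and $C\otimes K_0$ with $C^n$. By Lemma~\ref{lem:functorial}(a),(b),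
\[
r(X\otimes K,Y\otimes K)=nr,\qquad \operatorname{cl}(X\otimes K,Y\otimes K)=\Phi(C\otimes K_0).
\]

\emph{Step 3: comparing two members of least rank.} There is a second candidate. The twisted module $C\otimes K$ is a submodule of $X\otimes K$ containing $Y\otimes K$, and by Lemma~\ref{lem:twist} it is free of rank $nr$. So it has the least rank and lies in the closure: $C\otimes K\subset\Phi(C\otimes K_0)$. As vector spaces $C\otimes K$ and $C\otimes K_0$ are the same subspace of $N\otimes K\otimes K$, and we have shown that $\Phi^{-1}$ maps it into itself. Applying $\Phi^{-1}$ to $c\otimes1$ for $c=\sum_ix_i\otimes k_i\in C$, we get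
\begin{equation}\label{eq:key}
\sum_ix_i\otimes (k_i)_{(1)}\otimes S\bigl((k_i)_{(2)}\bigr)\in C\otimes K .
\end{equation}
For $K=\Bbbk G$ and $c=\sum_gx_g\otimes g$ this reads $\sum_gx_g\otimes g\otimes g^{-1}\in C\otimes K$, that is, $x_g\otimes g\in C$ for each $g$. This is the decomposition $C=C_+\oplus C_-$ of Section~\ref{sec:example}, now for every finite group and without any automorphism of $A$.

\emph{Step 4: $C=Z\otimes K$.} The map $\pi=\mathrm{id}\otimes\varepsilon:X\to N$ is $A$-linear, since it sends $a_{(0)}x\otimes a_{(1)}k$ to $\varepsilon(k)ax$. So $Z=\pi(C)$ is a f.g.\ submodule of $N$, and $Z\supset\pi(Y)=N'$. Let $c=\sum_ix_i\otimes k_i\in C$. By Step~1, multiplying the last two factors maps $C\otimes K$ into $C$; applied to \eqref{eq:key} this gives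
\[
\sum_ix_i\otimes(k_i)_{(1)}S\bigl((k_i)_{(2)}\bigr)=\sum_i\varepsilon(k_i)x_i\otimes1=\pi(c)\otimes1\in C .
\]
Hence $Z\otimes1\subset C$, and $Z\otimes K\subset C$ by Step~1 again. Conversely, $\pi\otimes\mathrm{id}$ maps $C\otimes K$ into $Z\otimes K$; applied to \eqref{eq:key} it gives $\sum_ix_i\otimes S(k_i)\in Z\otimes K$. Since $S$ is bijective, we may apply $\mathrm{id}\otimes S^{-1}$, which preserves the subspace $Z\otimes K$, and obtain $c\in Z\otimes K$.

\emph{Step 5: ranks.} The module $Z$ is f.g.\ and free, so $r=\operatorname{rk}(Z\otimes K)=n\operatorname{rk}Z$ by Lemma~\ref{lem:twist}. Since $Z\in\mathcal F(A^s,A^sM)$ and $M$ is full, Lemma~\ref{lem:criterion} gives $\operatorname{rk}Z\ge s$. Thus $r\ge sn$.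
\end{proof}

This completes the proofs of Theorems~\ref{thm:extension} and~\ref{thm:answer}.

\begin{remark}\label{rem:hypotheses}
The fir property was used for Theorem~\ref{thm:cohn} and for the closure. Finite dimensionality of $H$ provides the coaction, keeps all ranks finite, and turns injectivity into surjectivity in Section~\ref{sec:reduction}. The antipode gives $\lambda$, Lemma~\ref{lem:twist} and $\Phi^{-1}$, and its bijectivity gives the injectivity of $\lambda$ and Step~4. Without an antipode Theorem~\ref{thm:extension} fails. Let $H$ be the bialgebra with basis $1,e$, where $e^2=e$ and $e$ is grouplike, and let $e$ act on $\Bbbk[x]$ by $f\mapsto f(0)$. On a division ring containing $\Bbbk[x]$, an extended action would make $e$ a unital ring endomorphism that kills the invertible element $x$.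
\end{remark}

\section{The degree over the invariants}\label{sec:degree}

The degree of $D$ over $D^H$ is controlled by the action of the smash product on $D$. We use the density theorem: if $W$ is a simple left module over a ring $R$, viewed as a right vector space over the division ring $B$ of its $R$-endomorphisms, and $y_1,\dots,y_t\in W$ are independent over $B$, then for all $w_1,\dots,w_t\in W$ there is $\phi\in R$ with $\phi y_j=w_j$ for all $j$.

\begin{lemma}\label{lem:bound}
Let $H$ act on a division algebra $D$ and put $B=D^H$. Then $B$ is a division subring and $[D:B]_{\rm right}\le n$. Equality holds if and only if $D\#H$ acts faithfully on $D$, and in that case $D\#H\cong M_n(B)$.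
\end{lemma}

\begin{proof}
The $D\#H$-module $D$ is simple, being simple already over $D$. An endomorphism $\psi$ of it is left $D$-linear, so it is right multiplication by $d=\psi(1)$, and $h\cdot d=\psi(h\cdot1)=\varepsilon_H(h)d$ shows that $d\in B$. Conversely, for $b\in B$ we have $h\cdot(yb)=(h_{(1)}\cdot y)\varepsilon_H(h_{(2)})b=(h\cdot y)b$, so right multiplication by $b$ is an endomorphism. Thus the endomorphism ring is $B$ acting from the right. If $b\ne0$, the inverse map is again an endomorphism, so $b^{-1}\in B$.

Let $R$ be the image of $D\#H$ in $\operatorname{End}(D_B)$. The ring $\operatorname{End}(D_B)$ is a left $D$-vector space by $(d\phi)(y)=d\phi(y)$, the map $D\#H\to R$ is left $D$-linear, and $D\# H$ has dimension $n$. So $m=\dim_DR\le n$, with equality if and only if $D\#H$ acts faithfully. If $y_1,\dots,y_t\in D$ are right independent over $B$, the left $D$-linear map $R\to D^t$, $\phi\mapsto(\phi y_1,\dots,\phi y_t)$, is surjective by density, so $t\le m$. Hence $[D:B]_{\rm right}$ is finite. Now let $y_1,\dots,y_t$ be a basis. Evaluation at the basis is a bijection $\operatorname{End}(D_B)\to D^t$ whose restriction to $R$ is surjective,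 so $R=\operatorname{End}(D_B)\cong M_t(B)$ and $t=m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:galois}]
The bound is part of Lemma~\ref{lem:bound}. Let $D=U_H$ and $B=D^H$. By the lemma we must show that the operators $h_1,\dots,h_n$ on $D$ are linearly independent over $D$, as distinct automorphisms of a field are in Galois theory. We test them on the generators of the free algebra, that is, on the basis $h_1,\dots,h_n$ of $V=H\subset T(H)$. Let
\[
\Gamma=(h_i\cdot h_j)_{i,j}\in M_n(T(H)),
\]
where $h_i\cdot h_j\in V$ is the product in $H$, an element of degree one in $T(H)$. Choose $f$ as in Theorem~\ref{thm:LS}. The algebra homomorphism $T(H)\to\Bbbk$ extending $f$ sends $\Gamma$ to the invertible matrix $(f(h_ih_j))$ and the transpose $\Gamma^t$ to its transpose. A matrix that is not full cannot become invertible over the field $\Bbbk$, so $\Gamma$ and $\Gamma^t$ are full, hence invertible over $D$. (The transpose needs its own argument: in the free algebra on $x,y$ the matrix with rows $(1,x)$ and $(y,yx)$ is not full, while its transpose reduces by a row operation to the triangular matrix with diagonal $1,\ yx-xy$.) For $u_1,\dots,u_n\in D$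 we obtain two independence statements.
\begin{enumerate}
\item[($\alpha$)] If $\sum_iu_i(h_i\cdot y)=0$ for all $y\in D$, then all $u_i=0$. Indeed, $y=h_j$ gives $(u_1,\dots,u_n)\Gamma=0$.
\item[($\beta$)] If $\sum_i(h_i\cdot y)u_i=0$ for all $y\in D$, then all $u_i=0$. Indeed, $y=h_j$ gives $\Gamma^t(u_1,\dots,u_n)^t=0$.
\end{enumerate}

\emph{Right degree.} Every element of $D\#H$ has the form $\sum_iu_i\#h_i$, so ($\alpha$) says that $D\#H$ acts faithfully on $D$. Lemma~\ref{lem:bound} gives $[D:B]_{\rm right}=n$ and $D\#H\cong M_n(B)$.

\emph{Left degree.} Let $H^{\rm cop}$ be $H$ with the coproduct $h\mapsto h_{(2)}\otimes h_{(1)}$; it is a Hopf algebra with antipode $S_H^{-1}$, which exists by Theorem~\ref{thm:LS}. With $a*b=ba$ the product of $D^{\rm op}$, we have $h\cdot(a*b)=(h_{(1)}\cdot b)(h_{(2)}\cdot a)=(h_{(2)}\cdot a)*(h_{(1)}\cdot b)$, so $D^{\rm op}$ is an $H^{\rm cop}$-module algebra, with invariants $B^{\rm op}$. The element $\sum_iu_i\#h_i$ of $D^{\rm op}\#H^{\rm cop}$ acts by $y\mapsto\sum_i(h_i\cdot y)u_i$, so ($\beta$) says that this action is faithful. Lemma~\ref{lem:bound} gives $[D:B]_{\rm left}=[D^{\rm op}:B^{\rm op}]_{\rm right}=n$.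

\emph{The canonical map.} The map $\mathrm{can}:D\otimes_BD\to D\otimes K$ is left $D$-linear. The target has left dimension $n$ over $D$, and so has the source, because the second factor is a left $B$-vector space of dimension $n$. It is therefore enough to prove surjectivity. If $\mathrm{can}$ were not surjective, a nonzero left $D$-linear map $\omega:D\otimes K\to D$ would vanish on its image. Put $u_i=\omega(1\otimes h^i)$; these elements are not all zero, since the $1\otimes h^i$ form a basis. For $y\in D$ we have $\mathrm{can}(1\otimes y)=\delta(y)=\sum_i(h_i\cdot y)\otimes h^i$, so $0=\omega(\mathrm{can}(1\otimes y))=\sum_i(h_i\cdot y)u_i$. This contradicts ($\beta$).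
\end{proof}

\begin{thebibliography}{9}

\bibitem{Cohn}
P.~M.~Cohn, \emph{Free Ideal Rings and Localization in General Rings}, Cambridge University Press, 2006.

\bibitem{CE}
Juan Cuadra and Pavel Etingof, \emph{Finite dimensional Hopf actions on central division algebras}, arXiv:1508.01251 (2015).

\bibitem{LS}
Larson and Sweedler, 1969.

\end{thebibliography}
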